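\title{Symmetry is redundant in the definition of a good frame}

\begin{abstract}
A good $\lambda$-frame is an axiomatic notion of independence for types of single elements over the models of cardinality $\lambda$ of an abstract elementary class. We prove in ZFC that the symmetry axiom follows from the other axioms, so that no triple satisfies all the requirements of a good $\lambda$-frame except symmetry. A failure of symmetry yields long ordered sequences of pairs; a reflection lemma, proved with Fodor's lemma, lengthens such a sequence without changing its common type; and a nested-interval construction then produces a type that a universal model omits. We also derive a two-sided form of symmetry for prescribed models, and we show by an example that the density axiom cannot be dropped.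
\end{abstract}

\section{The question and the result}\label{sec:intro}

A notion of independence says when an element $a$ is as free over a model $M$ as its type over a smaller model $M_0$ allows. Linear independence is the basic example: a vector $a\notin M_0$ is free over a subspace $M\supseteq M_0$ when $a\notin M$, and the exchange property says that freeness is symmetric in two vectors. Good $\lambda$-frames axiomatize independence for the models of a single cardinality $\lambda$ in an abstract elementary class, a setting without formulas and without the compactness theorem. All but one of the axioms on independence speak about one type and its extensions to larger models. Symmetry is the exception: it compares the two orders in which two elements can be chosen. We prove that it follows from the other axioms.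

\subsection{Abstract elementary classes and Galois types}

An \emph{abstract elementary class} (AEC) is a class $\mathbf{K}$ of structures in a fixed vocabulary, with a partial order $\le$ on $\mathbf{K}$, such that $\mathbf{K}$ and $\le$ are closed under isomorphisms, $M\le N$ implies that $M$ is a substructure of $N$, and the following hold.
\begin{itemize}
\item \emph{Coherence.} If $A,B\le C$ and $A\subseteq B$, then $A\le B$.
\item \emph{Unions.} If $\delta$ is a limit ordinal and $\langle M_i:i<\delta\rangle$ is increasing and continuous (that is, $M_i\le M_j$ for $i\le j$, and $M_j=\bigcup_{i<j}M_i$ for limit $j$), then $\bigcup_iM_i\in\mathbf{K}$ and $M_j\le\bigcup_iM_i$ for all $j<\delta$.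
\item \emph{Smoothness.} If moreover $M_i\le C$ for all $i<\delta$, then $\bigcup_iM_i\le C$.
\item \emph{L\"owenheim--Skolem.} There is an infinite cardinal $\mu$, at least the size of the vocabulary, such that every $X\subseteq N\in\mathbf{K}$ is contained in some $M\le N$ with $|M|\le|X|+\mu$. The least such $\mu$ is $\mathrm{LS}(\mathbf{K})$.
\end{itemize}
In set-theoretic expressions a model stands for its universe. We fix $\lambda\ge\mathrm{LS}(\mathbf{K})$ and write $\mathbf{K}_\lambda$ for the class of models in $\mathbf{K}$ of cardinality $\lambda$.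

An \emph{embedding} $f:M\to N$ is an isomorphism from $M$ onto some $f[M]\le N$; it is \emph{over} $A$ if it fixes $A$ pointwise. Two facts are used constantly. First, \emph{renaming}: if $A\le W$, every isomorphism $f:A\to B$ extends to an isomorphism from $W$ onto some $\hat W\ge B$. Second, if $\langle M_i\rangle$ and $\langle V_i\rangle$ are increasing continuous chains and $f_i:M_i\to V_i$ are increasing embeddings, then $\bigcup_if_i$ is an embedding of $\bigcup_iM_i$ into $\bigcup_iV_i$, by smoothness.

The class $\mathbf{K}_\lambda$ has \emph{amalgamation} if for $A\le N$ and $A\le N'$ in $\mathbf{K}_\lambda$ there are $N''\ge N$ in $\mathbf{K}_\lambda$ and an embedding $N'\to N''$ over $A$. It has \emph{joint embedding} if any two of its members embed into a third, and \emph{no maximal models} if each member has a proper $\le$-extension in $\mathbf{K}_\lambda$.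

Galois types replace sets of formulas: two tuples have the same type over $A$ if they can be identified in a common extension. Suppose that $\mathbf{K}_\lambda$ has amalgamation. For $A\le N$ and $A\le N'$ in $\mathbf{K}_\lambda$ and finite tuples $a\in N$, $a'\in N'$, call $(a,A,N)$ and $(a',A,N')$ equivalent if there are $N''\ge N$ in $\mathbf{K}_\lambda$ and an embedding $f:N'\to N''$ over $A$ with $f(a')=a$. This relation is symmetric by renaming and transitive by amalgamation. The class of $(a,A,N)$ is the \emph{Galois type} $\mathrm{gtp}(a/A;N)$, and $a$ \emph{realizes} it. If $A\le H\in\mathbf{K}$ with $H$ of larger cardinality, then $\mathrm{gtp}(a/A;H)$ is $\mathrm{gtp}(a/A;H')$ for any $H'\in\mathbf{K}_\lambda$ with $A\cup a\subseteq H'\le H$; two such $H'$ lie in a third, so the choice does not matter. We write $\mathrm{gS}(A)$ and $\mathrm{gS}^2(A)$ for the sets of types of single elements and of pairs over $A$. For $p=\mathrm{gtp}(a/A;N)$ and $M\le A$ in $\mathbf{K}_\lambda$, the restriction $p\upharpoonright M$ is $\mathrm{gtp}(a/M;N)$, and $p$ \emph{extends} $p\upharpoonright M$. A type $p=\mathrm{gtp}(a/A;N)\in\mathrm{gS}(A)$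 is \emph{nonalgebraic} if $a\notin A$. An isomorphism $f:A\to B$ carries $p$ to $f(p)=\mathrm{gtp}(\hat f(a)/B;\hat N)$, where $\hat f:N\to\hat N$ is an isomorphism extending $f$. We use three consequences of the definition.
\begin{itemize}
\item[(T1)] If $N\le N'$, then $\mathrm{gtp}(a/A;N)=\mathrm{gtp}(a/A;N')$. We omit the ambient model when this makes it irrelevant.
\item[(T2)] If $\mathrm{gtp}(a/A;N)=\mathrm{gtp}(a'/A;N')$, $M\le A$ and $b$ is a tuple from $A$, then $\mathrm{gtp}(ab/M;N)=\mathrm{gtp}(a'b/M;N')$, and likewise for corresponding subtuples: the same embedding is a witness.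
\item[(T3)] Let $A\le W$ and $V$ be in $\mathbf{K}_\lambda$, let $f:A\to V$ be an embedding, and let $w\in W$, $v\in V$ satisfy $\mathrm{gtp}(v/f[A];V)=f(\mathrm{gtp}(w/A;W))$. Then there are $V'\ge V$ in $\mathbf{K}_\lambda$ and an embedding $f':W\to V'$ extending $f$ with $f'(w)=v$. Indeed, extend $f$ to an isomorphism $\hat f:W\to\hat W$ and compose with an embedding of $\hat W$ over $f[A]$ that sends $\hat f(w)$ to $v$. For empty tuples this is amalgamation.
\end{itemize}

\subsection{Good frames}

The following definition is after Shelah (II.2.1). For a class $\mathrm{gS}^{\mathrm{bs}}$ of types, $\mathrm{gS}^{\mathrm{bs}}(M)$ denotes $\mathrm{gS}^{\mathrm{bs}}\cap\mathrm{gS}(M)$.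

\begin{definition}\label{def:frame}
A \emph{good $\lambda$-frame} is a triple $(\mathbf{K},\smile,\mathrm{gS}^{\mathrm{bs}})$ with the following properties.
\begin{itemize}
\item[(0)] $\mathbf{K}_\lambda\ne\emptyset$, and $\mathbf{K}_\lambda$ has amalgamation, joint embedding and no maximal models.
\item[(1)] $\mathrm{gS}^{\mathrm{bs}}\subseteq\bigcup_{M\in\mathbf{K}_\lambda}\mathrm{gS}(M)$ is a class of nonalgebraic types, the \emph{basic} types, closed under isomorphisms.
\begin{itemize}
\item \emph{Density.} If $M<N$ are in $\mathbf{K}_\lambda$, there is $a\in N\setminus M$ with $\mathrm{gtp}(a/M;N)$ basic.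
\item \emph{Basic stability.} $|\mathrm{gS}^{\mathrm{bs}}(M)|\le\lambda$ for every $M\in\mathbf{K}_\lambda$.
\end{itemize}
\item[(2)] $\smile$ is a relation on quadruples $(M_0,a,M,N)$ with $M_0\le M\le N$ in $\mathbf{K}_\lambda$ and $a\in N$, written $a\mathop{\smile}\limits_{M_0}^{N}M$.
\begin{itemize}
\item \emph{Invariance.} The relation is preserved under isomorphisms.
\item \emph{Monotonicity.} If $a\mathop{\smile}\limits_{M_0}^{N}M$, $M_0\le M_0'\le M'\le M\le N'\le N\le N''$ (all in $\mathbf{K}_\lambda$) and $a\in N'$, then $a\mathop{\smile}\limits_{M_0'}^{N'}M'$ and $a\mathop{\smile}\limits_{M_0}^{N''}M$.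
\item \emph{Nonforking types are basic.} If $a\mathop{\smile}\limits_{M}^{N}M$, then $\mathrm{gtp}(a/M;N)$ is basic.
\end{itemize}
By Invariance and Monotonicity, whether $a\mathop{\smile}\limits_{M_0}^{N}M$ holds depends only on $M_0$ and $p=\mathrm{gtp}(a/M;N)$. When it holds, $p$ \emph{does not fork over} $M_0$.
\item[(3)] In (a) and (d), $\delta$ is a limit ordinal and $\langle M_i:i\le\delta\rangle$ is increasing and continuous in $\mathbf{K}_\lambda$.
\begin{itemize}
\item[(a)] \emph{Local character.} Every $p\in\mathrm{gS}^{\mathrm{bs}}(M_\delta)$ does not fork over $M_i$ for some $i<\delta$.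
\item[(b)] \emph{Uniqueness.} If $M_0\le M$, the types $p,q\in\mathrm{gS}(M)$ do not fork over $M_0$, and $p\upharpoonright M_0=q\upharpoonright M_0$, then $p=q$.
\item[(c)] \emph{Extension.} If $M\le N$ are in $\mathbf{K}_\lambda$ and $p\in\mathrm{gS}^{\mathrm{bs}}(M)$, then some $q\in\mathrm{gS}(N)$ extends $p$ and does not fork over $M$.
\item[(d)] \emph{Continuity.} If $p\in\mathrm{gS}(M_\delta)$ and $p\upharpoonright M_i$ does not fork over $M_0$ for every $i<\delta$, then $p$ does not fork over $M_0$.
\item[(e)] \emph{Symmetry.} Suppose that $M_0\le M_2\le N$ are in $\mathbf{K}_\lambda$, $a_1\in N$, $a_2\in M_2$, the type $\mathrm{gtp}(a_2/M_0;N)$ is basic, and $a_1\mathop{\smile}\limits_{M_0}^{N}M_2$. Then there are $M_1,N'\in\mathbf{K}_\lambda$ with $M_0\le M_1\le N'$, $N\le N'$ and $a_1\in M_1$ such that $a_2\mathop{\smile}\limits_{M_0}^{N'}M_1$.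
\end{itemize}
\end{itemize}
\end{definition}

The problem comes from the paper of Boney and Vasey \cite{BV}: \emph{is there an AEC $\mathbf{K}$, a cardinal $\lambda\ge\mathrm{LS}(\mathbf{K})$ and a triple $(\mathbf{K},\smile,\mathrm{gS}^{\mathrm{bs}})$ that satisfies} (0), (1), (2) \emph{and} (3)(a)--(d) \emph{but fails Symmetry?} The answer is no.

\begin{theorem}\label{thm:main}
Let $\mathbf{K}$ be an AEC, let $\lambda\ge\mathrm{LS}(\mathbf{K})$, and let $(\mathbf{K},\smile,\mathrm{gS}^{\mathrm{bs}})$ satisfy \textup{(0), (1), (2)} and \textup{(3)(a)--(d)} of Definition~\ref{def:frame}. Then it satisfies Symmetry.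
\end{theorem}

The proof is in ZFC, does not use joint embedding, and occupies Sections~\ref{sec:nf}--\ref{sec:columns}. Section~\ref{sec:strong} derives a stronger, two-sided form of Symmetry.

\subsection{Two examples}

\begin{example}[Symmetry as exchange]\label{ex:vector}
Let $\mathbf{K}$ be the class of vector spaces over a countable field, ordered by the subspace relation, and let $\lambda\ge\aleph_0$. Over each $M$ there is exactly one nonalgebraic type of a single element: if $a\in N\setminus M$ and $a'\in N'\setminus M$, choose a basis of $N'$ over $M$ containing $a'$, and send $a'$ to $a$ and the other basis vectors to new independent vectors. Declare this type basic, and let $a\mathop{\smile}\limits_{M_0}^{N}M$ mean $a\notin M$. For Symmetry let $M_1$ be the span of $M_0\cup\{a_1\}$. If $a_2=m+ca_1$ with $m\in M_0$, then $c\neq0$ because $a_2\notin M_0$, and so $a_1\in M_2$, which is excluded. Hence $a_2\notin M_1$.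
\end{example}

\begin{example}[Density cannot be dropped]\label{ex:dlo}
Let $\mathbf{K}$ be the class of dense linear orders without endpoints, ordered by the substructure relation, and let $\lambda\ge\aleph_0$. Linear orders $N,N'$ with $N\cap N'=A$ and the same order on $A$ can be amalgamated: the union of the two orders has no cycle, because the points at which a cycle passes between $N$ and $N'$ would form a cycle in $A$, so its transitive closure extends to a linear order. Every linear order $L$ of size $\lambda$ embeds into the lexicographic product $L\times\mathbb{Q}\in\mathbf{K}_\lambda$. This gives amalgamation and, with $A=\emptyset$, joint embedding; and $M$ followed by a copy of $\mathbb{Q}$, written $M+\mathbb{Q}$, is a proper extension of $M$. If $a\in N$ and $a'\in N'$ lie above all of $M$, we may amalgamate $N$ and $N'$ over $M\cup\{a\}\cong M\cup\{a'\}$, so there is a single type $p_M$ of an element above $M$, and it is nonalgebraic.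

Let $\mathrm{gS}^{\mathrm{bs}}(M)=\{p_M\}$, and let $a\mathop{\smile}\limits_{M_0}^{N}M$ mean that $a$ lies above $M$. Basic stability, closure under isomorphisms and (2) hold by definition. Local character holds because $p_{M_\delta}$ does not fork over any $M_i$; Uniqueness because $p_M$ is the only type over $M$ that does not fork over anything; Extension because $p_N$ extends $p_M$; Continuity because an element above every $M_i$ with $i<\delta$ is above $M_\delta$. Density fails for $M<\mathbb{Q}+M$. Symmetry fails as well: take $M_2=M_0+\mathbb{Q}$, $N=M_2+\mathbb{Q}$, $a_2\in M_2\setminus M_0$ and $a_1\in N\setminus M_2$. Then $a_2<a_1$, so $a_2$ is not above any $M_1\ni a_1$. Thus every requirement except Density and Symmetry holds.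
\end{example}

Example~\ref{ex:dlo} shows that the axioms about nonforking alone do not give Symmetry and that a proof must use Density. It also suggests the answer. A failure of Symmetry looks like a linear order, orders have many cuts, and Density together with Basic stability should leave room for few types only. The next section explains how far this guess is from a proof.

\section{Nested intervals}\label{sec:idea}

Throughout the paper $\kappa=\lambda^+$, and products such as $\kappa\cdot\kappa$, $\kappa\alpha$ and $\lambda n$ are ordinal products. For $A\le R$ in $\mathbf{K}_\lambda$ we call $R$ \emph{universal over} $A$ if every $V\in\mathbf{K}_\lambda$ with $A\le V$ embeds into $R$ over $A$.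

When Symmetry fails, repeated use of Extension produces ordered sequences indexed by ordinals. But an ordinal of cardinality $\lambda$ has only $\lambda$ cuts, so such a sequence does not by itself yield more than $\lambda$ types over a model of size $\lambda$, and there is no compactness theorem to replace the ordinal by another order. The proof therefore does not count cuts. It builds one cut that a given model misses, as in the nested-interval proof that the reals are uncountable. Here is the construction in the class of Example~\ref{ex:dlo}, where types are cuts and everything can be done by hand.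

Start with $N^0\in\mathbf{K}_\lambda$ and an increasing sequence $(c_j)_{j<\kappa\cdot\kappa}$ above $N^0$. At step $n$ we have $N^n\in\mathbf{K}_\lambda$ and a monotone sequence $(c_j)_{j<\kappa\cdot\kappa}$ whose terms realize one cut $t_n$ over $N^n$, and we are handed an arbitrary $D_n\in\mathbf{K}_\lambda$ that contains $N^n$ and the earlier $D_m$, all inside one linear order. Say the sequence is increasing.
\begin{enumerate}
\item The $\kappa$ intervals $[c_{\kappa\alpha},c_{\kappa(\alpha+1)})$ are disjoint, so one of them misses $D_n$. Let $x_n<x_n'$ be its endpoints, and choose $N^{n+1}\supseteq N^n\cup\{x_n,x_n'\}$ of size $\lambda$.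
\item Each point of $N^{n+1}$ lies above all $c_{\kappa\alpha+i}$ $(0<i<\kappa)$ or below a tail of them. Since $\kappa$ is regular and greater than $\lambda$, a tail realizes one cut $t_{n+1}$ over $N^{n+1}$. It extends $t_n$, and no point of $D_n$ realizes it, because it lies inside $(x_n,x_n')$.
\item Only $\kappa$ terms are left, too few to repeat step (1). Insert a \emph{decreasing} sequence of length $\kappa\cdot\kappa$ immediately above them: above every $c_{\kappa\alpha+i}$ and below every point that is above all of these. The new points realize $t_{n+1}$.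
\end{enumerate}
After $\omega$ steps the cuts $t_n$ form a cut over $N^\omega=\bigcup_nN^n$. It is realized in some extension of $N^\omega$, but not in $\bigcup_nD_n$, since a point of $D_n$ does not realize $t_{n+1}$. So $\bigcup_nD_n$ is not universal over $N^\omega$, however the $D_n$ were chosen.

The proof of Theorem~\ref{thm:main} runs this construction in a frame without Symmetry and shows that there the $D_n$ \emph{can} be chosen to make $\bigcup_nD_n$ universal over $N^\omega$. The order is an asymmetric relation $\prec$ on pairs of elements (Section~\ref{sec:order}). Universal models come from an absorption lemma, the place where Density is essential (Section~\ref{sec:absorption}); it also bounds the number of types of pairs, which replaces the counting in steps (1) and (2). Step (3) is the one that asks for compactness, and a reflection lemma supplies it (Sections~\ref{sec:reflection} and~\ref{sec:long}). Finally, $D_n$ is chosen before $N^{n+1}$ is known, and the work done toward universality must survive the growth of the base; this is arranged in Section~\ref{sec:columns}. Sequences of length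 $\kappa\cdot\kappa$ live in models of size $\kappa$, about which the axioms say nothing, not even amalgamation, so we begin with the tools for reaching such models.

\section{Nonforking extensions}\label{sec:nf}

From now on we fix a triple as in Theorem~\ref{thm:main}. Since $\mathbf{K}_\lambda$ has no maximal models, Density gives $\mathrm{gS}^{\mathrm{bs}}(B)\neq\emptyset$ for every $B\in\mathbf{K}_\lambda$, and the union of a strictly increasing continuous chain of length $\kappa$ shows that $B$ has an extension in $\mathbf{K}_\kappa$.

In terms of types, Monotonicity says: if $q\in\mathrm{gS}(N)$ does not fork over $M$ and $M\le M'\le N'\le N$, then $q\upharpoonright N'$ does not fork over $M'$. Taking $M'=N'$, we see that $q\upharpoonright N'$ is basic whenever $M\le N'\le N$. For $p\in\mathrm{gS}^{\mathrm{bs}}(M)$ and $M\le N$ in $\mathbf{K}_\lambda$, let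
\[
p|N\in\mathrm{gS}(N)
\]
be the extension of $p$ that does not fork over $M$. It exists by Extension, is unique by Uniqueness, and is basic. By Invariance, $f(p|N)=f(p)|f[N]$ for every isomorphism $f$ defined on $N$.

\begin{lemma}\label{lem:calc}
All models below are in $\mathbf{K}_\lambda$.
\begin{itemize}
\item[(a)] If $p\in\mathrm{gS}^{\mathrm{bs}}(M)$, then $p|M=p$; that is, $p$ does not fork over $M$.
\item[(b)] If $p\in\mathrm{gS}^{\mathrm{bs}}(M)$ and $M\le N\le N'$, then $(p|N')\upharpoonright N=p|N$ and $(p|N)|N'=p|N'$.
\item[(c)] If $M\le N\le N'$, $q\in\mathrm{gS}(N')$ does not fork over $N$ and $q\upharpoonright N$ does not fork over $M$, then $q$ does not fork over $M$.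
\item[(d)] Let $\delta$ be a limit ordinal, $\langle N_i:i\le\delta\rangle$ increasing and continuous, $M\le N_0$, $p\in\mathrm{gS}^{\mathrm{bs}}(M)$ and $q\in\mathrm{gS}(N_\delta)$. If $q\upharpoonright N_i=p|N_i$ for all $i<\delta$, then $q=p|N_\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The only extension of $p$ in $\mathrm{gS}(M)$ is $p$. (b) The type $(p|N')\upharpoonright N$ extends $p$ and does not fork over $M$, so it is $p|N$. Hence $p|N'$ extends $p|N$, and it does not fork over $N$ by Monotonicity, so it is $(p|N)|N'$. (c) With $p=q\upharpoonright M$ we have $q=(q\upharpoonright N)|N'=(p|N)|N'=p|N'$ by (b). (d) Apply Continuity to the chain whose first model is $M$ and whose $(1+i)$-th model is $N_i$; the restriction of $q$ to $M$ is $p$, which does not fork over $M$ by (a). So $q$ does not fork over $M$ and extends $p$.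
\end{proof}

Our chains need not be strictly increasing. If one reads Local character and Continuity for strictly increasing chains only, the general case follows. For an eventually constant chain, Local character holds by Lemma~\ref{lem:calc}(a), whose proof uses neither axiom, and Continuity is a tautology. For any other chain, list its distinct members in increasing order; this is a strictly increasing continuous cofinal subchain with the same first model.

A \emph{filtration} of $H\in\mathbf{K}_\kappa$ is an increasing continuous chain $\langle H_i:i<\kappa\rangle$ in $\mathbf{K}_\lambda$ with $H_i\le H$ and union $H$. Any $B\le H$ in $\mathbf{K}_\lambda$ can be taken as $H_0$: list $H$ in type $\kappa$, let $H_{i+1}\le H$ contain $H_i$ and the $i$-th element, take unions at limits, and use coherence and smoothness. Every subset of $H$ of size at most $\lambda$ is contained in some $H_i$, because $\kappa$ is regular.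

Nonforking is not defined over a model $H$ of size $\kappa$, but one can ask for an element that is free over every small submodel of $H$. The next lemma finds one by amalgamating along a filtration, with Continuity carrying the construction through the limit stages.

\begin{lemma}\label{lem:large}
Let $B\le B^+$ be in $\mathbf{K}_\lambda$, let $u\in B^+$ with $r=\mathrm{gtp}(u/B;B^+)$ basic, and let $B\le H\in\mathbf{K}_\kappa$. There are $H^+\ge H$ in $\mathbf{K}_\kappa$ and an embedding $g:B^+\to H^+$ over $B$ such that $\mathrm{gtp}(g(u)/A;H^+)=r|A$ for every $A\in\mathbf{K}_\lambda$ with $B\le A\le H$.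
\end{lemma}

\begin{proof}
Let $\langle H_i:i<\kappa\rangle$ be a filtration of $H$ with $H_0=B$. We keep $B^+$ and $u$ fixed and move $H$. We build an increasing continuous chain $\langle H_i^+:i<\kappa\rangle$ in $\mathbf{K}_\lambda$ and increasing continuous embeddings $h_i:H_i\to H_i^+$, with $H_0^+=B^+$ and $h_0=\mathrm{id}_B$, such that
\[
\mathrm{gtp}(u/h_i[H_i];H_i^+)=r|h_i[H_i].
\]
As $h_i$ fixes $B$, the right side equals $h_i(r|H_i)$. For $i=0$ the requirement is Lemma~\ref{lem:calc}(a). At a successor step let $w\in W\ge H_{i+1}$ realize $r|H_{i+1}$. Then $\mathrm{gtp}(w/H_i;W)=r|H_i$, so (T3) gives $H_{i+1}^+\ge H_i^+$ and an embedding $f:W\to H_{i+1}^+$ extending $h_i$ with $f(w)=u$. Put $h_{i+1}=f\upharpoonright H_{i+1}$; then $u$ realizes $h_{i+1}(r|H_{i+1})$. At a limit step take unions and apply Lemma~\ref{lem:calc}(d) to the chain of the $h_j[H_j]$.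

Let $h=\bigcup_ih_i$, an embedding of $H$ into $\bigcup_iH_i^+\in\mathbf{K}_\kappa$. By renaming, $h^{-1}$ extends to an isomorphism $\varphi$ from $\bigcup_iH_i^+$ onto some $H^+\ge H$. Put $g=\varphi\upharpoonright B^+$; it is over $B$. Applying $\varphi$ to the displayed equation gives $\mathrm{gtp}(g(u)/H_i;H^+)=r|H_i$ for all $i$. If $B\le A\le H$ with $A\in\mathbf{K}_\lambda$, then $A\subseteq H_i$ for some $i$, so $A\le H_i$ by coherence, and $\mathrm{gtp}(g(u)/A;H^+)=r|A$ by Lemma~\ref{lem:calc}(b).
\end{proof}

The cut at the end of the nested-interval construction is the limit of an $\omega$-chain of types. Amalgamation alone realizes such a limit.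

\begin{lemma}\label{lem:omega}
Let $\langle N^n:n<\omega\rangle$ be increasing in $\mathbf{K}_\lambda$ with union $N^\omega$, and let $t_n\in\mathrm{gS}^2(N^n)$ with $t_{n+1}\upharpoonright N^n=t_n$. There are $V\ge N^\omega$ in $\mathbf{K}_\lambda$ and a pair $c$ in $V$ that realizes every $t_n$.
\end{lemma}

\begin{proof}
Let $c\in V_0\ge N^0$ realize $t_0$, and let $f_0=\mathrm{id}_{N^0}$. We build $V_0\le V_1\le\cdots$ in $\mathbf{K}_\lambda$ and increasing embeddings $f_n:N^n\to V_n$ with $\mathrm{gtp}(c/f_n[N^n];V_n)=f_n(t_n)$. Given $V_n$ and $f_n$, let $w\in W\ge N^{n+1}$ realize $t_{n+1}$. Then $\mathrm{gtp}(w/N^n;W)=t_n$, so (T3) gives $V_{n+1}\ge V_n$ and $f:W\to V_{n+1}$ extending $f_n$ with $f(w)=c$; put $f_{n+1}=f\upharpoonright N^{n+1}$. The union of the $f_n$ embeds $N^\omega$ into $\bigcup_nV_n$, and we rename to make it the identity.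
\end{proof}

\section{An order from the failure of Symmetry}\label{sec:order}

Symmetry quantifies over models. The first step removes them: the type of a pair $(a,b)$ in which $a$ is free over some model containing $b$ depends only on the types of $a$ and $b$.

\begin{lemma}\label{lem:pairs}
Let $M_0\in\mathbf{K}_\lambda$ and $p,q\in\mathrm{gS}^{\mathrm{bs}}(M_0)$. Consider the pairs $(a,b)$, in models $N\in\mathbf{K}_\lambda$, for which there is $B\in\mathbf{K}_\lambda$ with $M_0\le B\le N$ such that $b\in B$ realizes $q$ and $a$ realizes $p|B$. Such pairs exist, and they all have the same type $\mathrm{gtp}(ab/M_0;N)$.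
\end{lemma}

\begin{proof}
For existence, realize $q$ in some $B$ and then $p|B$ in some $N\ge B$. Let $(a,b,B,N)$ and $(a',b',B',N')$ be as described. Since $b$ and $b'$ realize $q$, there are $C\ge B$ in $\mathbf{K}_\lambda$ and an embedding $g:B'\to C$ over $M_0$ with $g(b')=b$. Let $c$ realize $p|C$ in an extension of $C$. By Lemma~\ref{lem:calc}(b), $c$ realizes $p|B$, as $a$ does, so $\mathrm{gtp}(cb/M_0)=\mathrm{gtp}(ab/M_0;N)$ by (T2). Next extend $g$ to an isomorphism $\hat g:N'\to\hat N$. Both $\hat g(a')$ and $c$ realize $p|g[B']$, and $b\in g[B']$, so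
\[
\mathrm{gtp}(cb/M_0)=\mathrm{gtp}(\hat g(a')\,b/M_0;\hat N)=\mathrm{gtp}(a'b'/M_0;N').\qedhere
\]
\end{proof}

Given $M_0,p,q$, Lemma~\ref{lem:pairs}, applied once as stated and once with $p$ and $q$ exchanged, defines two types in $\mathrm{gS}^2(M_0)$ of pairs $(e,b)$ with $e$ realizing $p$ and $b$ realizing $q$:
\begin{itemize}
\item $\tau_1=\mathrm{gtp}(eb/M_0)$ when $b$ realizes $q|A$ for some $A\ni e$;
\item $\tau_2=\mathrm{gtp}(eb/M_0)$ when $e$ realizes $p|B$ for some $B\ni b$.
\end{itemize}
Thus in $\tau_\ell$ the $\ell$-th coordinate is chosen first and the other one freely over it.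

\begin{lemma}\label{lem:tau}
If Symmetry fails, there are $M_0\in\mathbf{K}_\lambda$ and $p,q\in\mathrm{gS}^{\mathrm{bs}}(M_0)$ with $\tau_1\ne\tau_2$.
\end{lemma}

\begin{proof}
Let $M_0,M_2,N,a_1,a_2$ witness the failure. Put $q=\mathrm{gtp}(a_2/M_0;N)$ and $p=\mathrm{gtp}(a_1/M_0;N)$, which is basic because $\mathrm{gtp}(a_1/M_2;N)$ does not fork over $M_0$. Then $a_1$ realizes $p|M_2$ and $a_2\in M_2$, so $\mathrm{gtp}(a_1a_2/M_0;N)=\tau_2$. Suppose that $\tau_1=\tau_2$. Choose $M_0\le A\le N_1$ in $\mathbf{K}_\lambda$ with $e\in A$ realizing $p$ and $b\in N_1$ realizing $q|A$. Then $\mathrm{gtp}(eb/M_0;N_1)=\tau_1=\mathrm{gtp}(a_1a_2/M_0;N)$, so there are $N'\ge N$ and an embedding $h:N_1\to N'$ over $M_0$ with $h(e)=a_1$ and $h(b)=a_2$. The model $M_1=h[A]$ contains $a_1$, and $a_2\mathop{\smile}\limits_{M_0}^{N'}M_1$ by Invariance and Monotonicity. This contradicts the choice of the witnesses.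
\end{proof}

\emph{In the rest of this section and in Sections~\ref{sec:long} and~\ref{sec:columns} we assume toward a contradiction that Symmetry fails, and we fix $M_0,p,q$ with $\tau_1\neq\tau_2$.} Sections~\ref{sec:absorption} and~\ref{sec:reflection} do not use this assumption.

The inequality $\tau_1\ne\tau_2$ tells which of a realization of $p$ and a realization of $q$ came first. As $p$ and $q$ may differ, we compare objects of one kind by bundling a realization of each. For pairs $c=(e,b)$ and $c'=(e',b')$ in a model extending $M_0$, put
\[
c\prec c'\quad\Longleftrightarrow\quad\mathrm{gtp}(eb'/M_0)=\tau_1\ \text{ and }\ \mathrm{gtp}(e'b/M_0)=\tau_2.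
\]
Two properties of $\prec$ are used, and transitivity is not one of them.
\begin{itemize}
\item[(O1)] Whether $c\prec c'$ depends only on $\mathrm{gtp}(cc'/M_0)$. Hence, by (T2), if $M_0\le A$, $x$ is a pair from $A$ and $\mathrm{gtp}(c/A)=\mathrm{gtp}(c'/A)$, then $x\prec c$ if and only if $x\prec c'$, and $c\prec x$ if and only if $c'\prec x$.
\item[(O2)] $c\prec c'$ and $c'\prec c$ do not both hold, since otherwise $\tau_1=\mathrm{gtp}(eb'/M_0)=\tau_2$.
\end{itemize}
In Example~\ref{ex:dlo}, with $p=q=p_{M_0}$, the type $\tau_1$ says $M_0<e<b$, the type $\tau_2$ says $M_0<b<e$, and $c\prec c'$ means that all four elements are above $M_0$, $e<b'$ and $b<e'$.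

A sequence $(c_j)_{j<\gamma}$ of pairs is \emph{ascending} if $c_j\prec c_{j'}$ for all $j<j'<\gamma$, \emph{descending} if $c_{j'}\prec c_j$ for all $j<j'<\gamma$, and \emph{monotone} if it is one of the two. Properties (O1) and (O2) are unchanged when $\prec$ is reversed, so an argument that uses only them need be given for ascending sequences only.

\begin{lemma}\label{lem:ascending}
There are $G\in\mathbf{K}_\kappa$ with $M_0\le G$ and an ascending sequence $(c_j)_{j<\kappa}$ of pairs in $G$.
\end{lemma}

\begin{proof}
Build an increasing continuous chain $\langle G_j:j\le\kappa\rangle$ in $\mathbf{K}_\kappa$ with $M_0\le G_0$. Given $G_j$, Lemma~\ref{lem:large} gives $G_j'\ge G_j$ and $e_j\in G_j'$ realizing $p|A$ for every $A\in\mathbf{K}_\lambda$ with $M_0\le A\le G_j$; a second application gives $G_{j+1}\ge G_j'$ and $b_j\in G_{j+1}$ realizing $q|A$ for every $A\in\mathbf{K}_\lambda$ with $M_0\le A\le G_j'$. Let $j<j'$, and choose $A\le G_{j'}$ in $\mathbf{K}_\lambda$ containing $M_0$, $e_j$ and $b_j$. Then $b_{j'}$ realizes $q|A$, so $\mathrm{gtp}(e_jb_{j'}/M_0)=\tau_1$, and $e_{j'}$ realizes $p|A$,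 so $\mathrm{gtp}(e_{j'}b_j/M_0)=\tau_2$. Thus $c_j=(e_j,b_j)$ is ascending in $G=G_\kappa$.
\end{proof}

\section{Absorption and stability}\label{sec:absorption}

Basic stability counts basic types only, and a universal model must realize all types. The bridge is the following idea. Let $\langle R^\xi\rangle$ be a chain in which many steps add an element $u^\xi$ realizing a nonforking extension, and let $V\ge R^0$. Embed the chain step by step into a growing extension of $V$, and whenever possible send $u^\xi$ to an element that is not yet in the image. If something remains outside the image at the end, Density provides such an element $z$ of basic type, Local character shows that its type is a nonforking extension from a bounded stage, and Uniqueness shows that $z$ could have been chosen at many stages. A priority ordering makes this impossible.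

The lemma involves a second chain $\langle D_k\rangle$ with the same union. Local character may be applied along any chain, and this freedom is what both later applications need: the types to be handled will be listed over models $D_k$ that are known in time, while the models $R^\xi$ are determined only afterward.

\begin{lemma}[Absorption]\label{lem:absorb}
Let $\delta<\kappa$ be a limit ordinal, let $\langle R^\xi:\xi\le\delta\rangle$ be increasing and continuous in $\mathbf{K}_\lambda$, and let $u^\xi\in R^{\xi+1}$ for $\xi<\delta$. Let $\varepsilon$ be a limit ordinal and $\langle D_k:k<\varepsilon\rangle$ increasing and continuous in $\mathbf{K}_\lambda$ with union $R^\delta$. Assume that for all $k<\varepsilon$, $r\in\mathrm{gS}^{\mathrm{bs}}(D_k)$ and $\eta<\delta$ there are $\lambda$ many $\xi\in[\eta,\delta)$ with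
\[
D_k\le R^\xi\quad\text{and}\quad\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1})=r|R^\xi.
\]
Then $R^\delta$ is universal over $R^0$.
\end{lemma}

\begin{proof}
Let $R^0\le V\in\mathbf{K}_\lambda$, and fix an injection $h:\delta\times\lambda\to\lambda$. We build an increasing continuous chain $\langle V^\xi:\xi\le\delta\rangle$ in $\mathbf{K}_\lambda$ and increasing continuous embeddings $f^\xi:R^\xi\to V^\xi$, with $V^0=V$ and $f^0=\mathrm{id}_{R^0}$. Along the way we assign \emph{priorities}: once $V^\xi$ is defined, we map $V^\xi\setminus\bigcup_{\eta<\xi}V^\eta$ injectively into $h[\{\xi\}\times\lambda]$. This defines an injection $\mathrm{pr}:V^\delta\to\lambda$ whose restriction to $V^\xi$ is known at stage $\xi$.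

At stage $\xi<\delta$ call $y\in V^\xi\setminus f^\xi[R^\xi]$ a \emph{candidate} if
\[
\mathrm{gtp}(y/f^\xi[R^\xi];V^\xi)=f^\xi\bigl(\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1})\bigr).
\]
If there are candidates, let $y_\xi$ be the one with least $\mathrm{pr}(y_\xi)$, and use (T3) to choose $V^{\xi+1}\ge V^\xi$ and $f^{\xi+1}\supseteq f^\xi$ with $f^{\xi+1}(u^\xi)=y_\xi$. Otherwise choose $V^{\xi+1}$ and $f^{\xi+1}$ by amalgamation. At limits take unions.

Let $f=f^\delta$. We claim that $f[R^\delta]=V^\delta$; then $f^{-1}\upharpoonright V$ embeds $V$ into $R^\delta$ over $R^0$. Suppose not. By Density there is $z\in V^\delta\setminus f[R^\delta]$ such that $s=\mathrm{gtp}(z/f[R^\delta];V^\delta)$ is basic. By Local character along the chain $\langle f[D_k]:k<\varepsilon\rangle$, the type $s$ does not fork over some $f[D_k]$. Let $r=f^{-1}(s\upharpoonright f[D_k])\in\mathrm{gS}^{\mathrm{bs}}(D_k)$, choose $\eta<\delta$ with $z\in V^\eta$, and let $\Xi\subseteq[\eta,\delta)$ be a set of size $\lambda$ given by the hypothesis for $(k,r,\eta)$. For $\xi\in\Xi$ we have $f[D_k]\le f[R^\xi]\le f[R^\delta]$, so $s\upharpoonright f[R^\xi]$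 does not fork over $f[D_k]$ and extends $f(r)$; hence it equals $f(r|R^\xi)$. Thus $z$ is a candidate at every stage $\xi\in\Xi$. It is never chosen, because $z\notin f[R^\delta]$. So $y_\xi$ exists and $\mathrm{pr}(y_\xi)<\mathrm{pr}(z)$ for all $\xi\in\Xi$. The elements $y_\xi$ are pairwise distinct: if $\xi<\xi'$, then $y_\xi\in f^{\xi'}[R^{\xi'}]$ is not a candidate at stage $\xi'$. This puts $\lambda$ distinct ordinals below $\mathrm{pr}(z)<\lambda$, a contradiction.
\end{proof}

In the simplest application $\langle D_k\rangle$ is a subchain of $\langle R^\xi\rangle$.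

\begin{corollary}\label{cor:stable}
For every $N\in\mathbf{K}_\lambda$ we have $|\mathrm{gS}^2(N)|\le\lambda$. Consequently, among any $\kappa$ many pairs in a model extending $N$, there are $\kappa$ many with the same type over $N$.
\end{corollary}

\begin{proof}
Build an increasing continuous chain $\langle R^\xi:\xi\le\lambda\omega\rangle$ in $\mathbf{K}_\lambda$ with $R^0=N$, and put $D_n=R^{\lambda n}$. When the block $[\lambda n,\lambda(n+1))$ begins, $D_0,\dots,D_n$ are known, and by Basic stability there are at most $\lambda$ pairs $(m,r)$ with $m\le n$ and $r\in\mathrm{gS}^{\mathrm{bs}}(D_m)$. Assign them to the ordinals $\xi$ of the block so that each occurs $\lambda$ times, and if $(m,r)$ is assigned to $\xi$, let $R^{\xi+1}$ contain an element $u^\xi$ realizing $r|R^\xi$. Given $(k,r,\eta)$ as in Lemma~\ref{lem:absorb}, any block with $n\ge k$ and $\lambda n\ge\eta$ supplies $\lambda$ many suitable $\xi$. So $R^{\lambda\omega}$ is universal over $N$, and every type of a pair over $N$ is realized by one of the $\lambda$ pairs in $R^{\lambda\omega}$. The last statement follows because $\kappa$ is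 regular.
\end{proof}

Without Density the corollary fails: in Example~\ref{ex:dlo} with $\lambda=\aleph_0$, distinct irrational numbers have distinct types over $\mathbb{Q}$.

\section{Reflection}\label{sec:reflection}

In step (3) of Section~\ref{sec:idea} we inserted a point $d$ immediately above an increasing sequence $(c_i)_{i<\kappa}$. Such a point can be described without mentioning the order: over a small submodel $P^i$ that contains only earlier terms, $d$ looks like $c_i$. This is the property we ask for.

\begin{lemma}[Reflection]\label{lem:reflect}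
Let $P\in\mathbf{K}_\kappa$ have the filtration $\langle P^i:i<\kappa\rangle$, let $m<\omega$, and let $c_i$ $(i<\kappa)$ be $m$-tuples from $P$. There are $P'\ge P$ in $\mathbf{K}_\kappa$, an $m$-tuple $d$ in $P'$ and a stationary set $S\subseteq\kappa$ such that $\mathrm{gtp}(d/P^i;P')=\mathrm{gtp}(c_i/P^i;P)$ for all $i\in S$.
\end{lemma}

The statement is false for the linear orders of Example~\ref{ex:dlo}: for $\lambda=\aleph_0$, $\mathbb{Q}\subseteq P\subseteq\mathbb{R}$ of size $\aleph_1$, $P^0=\mathbb{Q}$ and pairwise distinct $c_i$, no $d$ works for two indices. In our setting Corollary~\ref{cor:stable} gives many $c_i$ with the same type over one $P^j$, but we need agreement along unboundedly many $j$, and then a tuple that realizes $\kappa$ many types at once. The proof obtains both together. We build $P'$ on a set of ordinals below $\kappa$ so that, for most $\ell<\kappa$, the part $\ell\cap P'$ is universal over $P^\ell$. Then the type of $c_\ell$ over $P^\ell$ is realized by a tuple $d_\ell$ of ordinals \emph{below} $\ell$, and Fodor's lemma makes $d_\ell$ constant.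

We recall the facts about the regular uncountable cardinal $\kappa$ that are needed. A \emph{club} is a closed unbounded subset of $\kappa$, and a set is \emph{stationary} if it meets every club; stationary sets are unbounded. An intersection of $\lambda$ clubs is a club, so a union of $\lambda$ nonstationary sets is nonstationary. If $E_\xi$ $(\xi<\kappa)$ are clubs, so is the diagonal intersection $\{\ell:\ell\in E_\xi\text{ for all }\xi<\ell\}$. For $g:\kappa\times\kappa\to\kappa$, the set of $\ell$ with $g[\ell\times\ell]\subseteq\ell$ is a club, and so is the set of limit points of a club. If $\langle X_\ell:\ell<\kappa\rangle$ and $\langle Y_\ell:\ell<\kappa\rangle$ are increasing continuous sequences of sets of size at most $\lambda$ with the same union, then $X_\ell=Y_\ell$ on a club. \emph{Fodor's lemma}: a function $g$ on a stationary set with $g(\ell)<\ell$ for all $\ell$ is constant on a stationary subset.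

\begin{proof}[Proof of Lemma~\ref{lem:reflect}]
Fix pairwise disjoint sets $A_\xi\subseteq\kappa$ $(\xi<\kappa)$ of size $\kappa$ with $\min A_\xi\ge\xi$, and a function $\pi:\kappa\to\kappa\times\lambda$ that takes every value $\kappa$ times. Replacing $P$ by an isomorphic copy, we assume $P\subseteq A_0$.

\emph{The chain of large models.} We build an increasing continuous chain $\langle R^\xi:\xi<\kappa\rangle$ in $\mathbf{K}_\kappa$ with $R^0=P$ and $R^{\xi+1}\setminus R^\xi\subseteq A_{\xi+1}$, and elements $u^\xi\in R^{\xi+1}$. The requirement on universes is met by renaming over $R^\xi$, since $A_{\xi+1}$ has size $\kappa$ and is disjoint from $R^\xi\subseteq\bigcup_{\zeta\le\xi}A_\zeta$. Its purpose is that late steps add no small ordinals: the elements added in forming $R^{\xi+1}$ are at least $\xi+1$. Hence for limit $\ell<\kappa$ the set $D_\ell=\ell\cap R^\ell$ satisfies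
\begin{equation}\label{eq:D}
D_\ell=\ell\cap R^\zeta\ \text{ for all }\zeta\ge\ell,\qquad D_\ell=\bigcup_{\xi<\ell}(\ell\cap R^\xi).
\end{equation}
Call a limit ordinal $\ell$ \emph{good} if $D_\ell$ is the universe of a model in $\mathbf{K}_\lambda$ that is $\le R^\ell$. In that case $D_\ell$ also denotes this model, and we fix a list $\{r_{\ell,\alpha}:\alpha<\lambda\}$ of $\mathrm{gS}^{\mathrm{bs}}(D_\ell)$, possibly with repetitions, by Basic stability.

At step $\xi$ let $\pi(\xi)=(k,\alpha)$. If $k\le\xi$ is good, then $D_k\le R^k\le R^\xi$, and Lemma~\ref{lem:large} gives $R^{\xi+1}\ge R^\xi$ and $u^\xi\in R^{\xi+1}$ with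
\begin{equation}\label{eq:free}
\mathrm{gtp}(u^\xi/A;R^{\xi+1})=r_{k,\alpha}|A\quad\text{for all }A\in\mathbf{K}_\lambda\text{ with }D_k\le A\le R^\xi.
\end{equation}
Otherwise let $R^{\xi+1}=R^\xi$ and let $u^\xi$ be any element of $P$. Put $P'=\bigcup_{\xi<\kappa}R^\xi\in\mathbf{K}_\kappa$. By \eqref{eq:D}, $D_\ell=\ell\cap P'$ for limit $\ell$.

The plan is to cut the whole chain at $\ell$. Because \eqref{eq:free} holds for all small $A$, the same elements $u^\xi$ will serve for every $\ell$.

\emph{The club.} For each $\xi<\kappa$ fix a filtration $\langle F^\xi_\ell:\ell<\kappa\rangle$ of $R^\xi$, with $F^0_\ell=P^\ell$. The sequences $\langle F^\xi_\ell:\ell<\kappa\rangle$ and $\langle\ell\cap R^\xi:\ell<\kappa\rangle$ are increasing and continuous, consist of sets of size at most $\lambda$ and have union $R^\xi$, so they agree on a club $E_\xi$. For $k,\eta<\kappa$ let $\gamma(k,\eta)<\kappa$ be so large that for every $\alpha<\lambda$ there are $\lambda$ many $\xi\in[\eta,\gamma(k,\eta))$ with $\pi(\xi)=(k,\alpha)$; it exists because $\kappa$ is regular and greater than $\lambda$. Let $C$ be a club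 of limit ordinals $\ell\ge\lambda$ such that $\ell\in E_\xi$, $u^\xi<\ell$ and $\gamma(k,\eta)<\ell$ for all $\xi,k,\eta<\ell$. For $\ell\in C$ and $\xi<\ell$ put $R^\xi_\ell=F^\xi_\ell$. This is a model in $\mathbf{K}_\lambda$ with universe $\ell\cap R^\xi$, it satisfies $R^\xi_\ell\le R^\xi$, it equals $P^\ell$ for $\xi=0$, and $u^\xi\in\ell\cap R^{\xi+1}=R^{\xi+1}_\ell$.

\emph{The cut chains.} Let $\ell\in C$. For $\xi\le\zeta<\ell$ both $R^\xi_\ell$ and $R^\zeta_\ell$ are $\le R^\zeta$, so $R^\xi_\ell\le R^\zeta_\ell$ by coherence. The chain $\langle R^\xi_\ell:\xi<\ell\rangle$ is continuous because $\langle R^\xi\rangle$ is. Its union is in $\mathbf{K}_\lambda$, has universe $D_\ell$ by \eqref{eq:D}, and is $\le R^\ell$ by smoothness. So $\ell$ is good, the union is the model $D_\ell$, and $D_\ell\le P'$. For $k<\ell$ in $C$, coherence in $P'$ gives $D_k\le D_\ell$. If moreover $k\le\xi<\ell$, then $D_k=k\cap R^\xi\subseteq R^\xi_\ell$ and $D_k\le R^\xi$, so $D_k\le R^\xi_\ell$ by coherence in $R^\xi$.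

\emph{Absorption below $\ell$.} Let $C'\subseteq C$ be the club of limit points of $C$, and let $\ell\in C'$. The chain $\langle D_k:k\in C\cap\ell\rangle$ is increasing, has limit length and union $D_\ell$, and is continuous because $C$ is closed and $D_k=k\cap P'$. We apply Lemma~\ref{lem:absorb} with $\delta=\ell$ to this chain, to the chain $\langle R^\xi_\ell:\xi<\ell\rangle$ followed by $D_\ell$, and to the elements $u^\xi$. To verify the hypothesis, let $k\in C\cap\ell$, $r=r_{k,\alpha}$ and $\eta<\ell$. There are $\lambda$ many $\xi\in[\max(k,\eta),\ell)$ with $\pi(\xi)=(k,\alpha)$. For these, $k\le\xi$ is good and $D_k\le R^\xi_\ell\le R^\xi$, so (T1) and \eqref{eq:free} give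
\[
\mathrm{gtp}(u^\xi/R^\xi_\ell;R^{\xi+1}_\ell)=\mathrm{gtp}(u^\xi/R^\xi_\ell;R^{\xi+1})=r|R^\xi_\ell .
\]
Hence $D_\ell$ is universal over $R^0_\ell=P^\ell$.

\emph{Pressing down.} For $\ell\in C'$ choose $V\in\mathbf{K}_\lambda$ with $P^\ell\cup c_\ell\subseteq V\le P$. Then $P^\ell\le V$, so there is an embedding $V\to D_\ell$ over $P^\ell$; let $d_\ell$ be the image of $c_\ell$. As $D_\ell\le P'$, we have $\mathrm{gtp}(d_\ell/P^\ell;P')=\mathrm{gtp}(c_\ell/P^\ell;P)$. The tuple $d_\ell$ consists of finitely many ordinals below the limit ordinal $\ell$, so they all lie below some $\beta(\ell)<\ell$. By Fodor's lemma $\beta(\ell)$ has a constant value $\beta$ on a stationary subset of $C'$. There are at most $\lambda$ many $m$-tuples of ordinals below $\beta$, so $d_\ell$ has a constant value $d$ on a stationary set $S\subseteq C'$.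
\end{proof}

\section{Long types}\label{sec:long}

We return to the fixed $M_0,p,q$ and the relation $\prec$. The types that play the role of the cuts $t_n$ are the following.

\begin{definition}\label{def:long}
Let $M_0\le N\in\mathbf{K}_\lambda$. A type $t\in\mathrm{gS}^2(N)$ is \emph{long} if there are $N^*\ge N$ in $\mathbf{K}_\kappa$ and a monotone sequence $(c_i)_{i<\kappa}$ of pairs in $N^*$ that all realize $t$.
\end{definition}

If $(c_i)_{i<\kappa}$ is monotone in $N^*$ and $M_0\le N'\le N^*$ with $N'\in\mathbf{K}_\lambda$, then by Corollary~\ref{cor:stable} some type over $N'$ is realized by $\kappa$ many $c_i$. These form a monotone subsequence of length $\kappa$, so that type is long. In particular, by Lemma~\ref{lem:ascending}, \emph{there is a long type over $M_0$.}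

\begin{lemma}[Lengthening]\label{lem:lengthen}
Let $t\in\mathrm{gS}^2(N)$ be long and $\gamma<\kappa^+$. There are $P\ge N$ in $\mathbf{K}_\kappa$ and a monotone sequence $(d_\alpha)_{\alpha<\gamma}$ of pairs in $P$ that all realize $t$.
\end{lemma}

\begin{proof}
Let $N^*$ and $(c_i)_{i<\kappa}$ witness that $t$ is long, say with $(c_i)$ ascending. We reflect the same sequence $\gamma$ times, each time over a model that contains the earlier reflections. Build an increasing continuous chain $\langle P_\alpha:\alpha\le\gamma\rangle$ in $\mathbf{K}_\kappa$ with $P_0=N^*$; the unions have size $\kappa$ because $|\gamma|\le\kappa$. Given $P_\alpha$, fix a filtration $\langle P^i_\alpha:i<\kappa\rangle$ of it with $P^0_\alpha=N$. Lemma~\ref{lem:reflect} gives $P_{\alpha+1}\ge P_\alpha$, a pair $d_\alpha\in P_{\alpha+1}$ and an unbounded set $S_\alpha\subseteq\kappa$ with $\mathrm{gtp}(d_\alpha/P^i_\alpha)=\mathrm{gtp}(c_i/P^i_\alpha)$ for $i\in S_\alpha$. Since $N\le P^i_\alpha$, the pair $d_\alpha$ realizes $t$. Let $P=P_\gamma$.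

First, $c_k\prec d_\alpha$ for all $k<\kappa$ and $\alpha<\gamma$: take $i\in S_\alpha$ with $i>k$ and $c_k\in P^i_\alpha$; then $c_k\prec c_i$, and (O1) applies. Second, $d_\alpha\prec d_\beta$ for $\beta<\alpha$: we have $d_\beta\in P_{\beta+1}\le P_\alpha$, so there is $i\in S_\alpha$ with $d_\beta\in P^i_\alpha$; then $c_i\prec d_\beta$ by the first point, and (O1) applies again. Thus $(d_\alpha)_{\alpha<\gamma}$ is descending.
\end{proof}

The orientation is reversed, exactly as in step (3) of Section~\ref{sec:idea}, and this does no harm. Lengthening already settles small $\lambda$. The following special case is not needed later; it shows what long types give and where counting stops.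

\begin{proposition}\label{prop:small}
Theorem~\ref{thm:main} holds when $\lambda<2^{\aleph_0}$.
\end{proposition}

\begin{proof}
Let $t\in\mathrm{gS}^2(N)$ be long. We make two observations.

(i) \emph{If $N\le N'\in\mathbf{K}_\lambda$, then $t$ has a long extension over $N'$.} Let $N\neq N'$, and let $N^*$, $(c_i)$ witness that $t$ is long. By Density some $u\in N'$ has basic type over $N$, so Lemma~\ref{lem:large} gives $H^+\ge N^*$ in $\mathbf{K}_\kappa$ and an embedding $g:N'\to H^+$ over $N$. Some type over $g[N']$ is realized by $\kappa$ many $c_i$; its image under $g^{-1}$ is long and extends $t$.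

(ii) \emph{For some $N'\ge N$ in $\mathbf{K}_\lambda$, $t$ has two distinct long extensions over $N'$.} Take $P$ and $(d_\alpha)_{\alpha<\kappa2}$ from Lemma~\ref{lem:lengthen}, say ascending, and $N'\le P$ in $\mathbf{K}_\lambda$ containing $N$ and $x=d_\kappa$. Let $t^0$ be a type over $N'$ realized by $\kappa$ many $d_\alpha$ with $\alpha<\kappa$, and $t^1$ one realized by $\kappa$ many $d_\alpha$ with $\alpha>\kappa$. By (O1), realizations $c$ of $t^0$ satisfy $c\prec x$ and realizations of $t^1$ satisfy $x\prec c$, so $t^0\ne t^1$ by (O2).

Now build $M_0=N^0\le N^1\le\cdots$ in $\mathbf{K}_\lambda$ and long types $t_s\in\mathrm{gS}^2(N^n)$ for $s\in2^n$ such that $t_{s0}\neq t_{s1}$ both extend $t_s$. To pass from $n$ to $n+1$, treat the finitely many $s\in2^n$ in turn: extend $t_s$ to the current model by (i) and split it over a larger model by (ii). At the end extend all resulting types to the last model $N^{n+1}$ by (i). By Lemma~\ref{lem:omega} each branch of the tree is extended by a type over $\bigcup_nN^n$, and different branches give different types. So $2^{\aleph_0}\le\lambda$ by Corollary~\ref{cor:stable}.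
\end{proof}

For larger $\lambda$ the tree would have to continue through limit levels, and Lemma~\ref{lem:omega} does not say that the limit of long types is long. So we stay with $\omega$ steps, follow a single branch, and steer it away from a universal model.

\section{Columns and the proof of the theorem}\label{sec:columns}

The difficulty is circular. To apply Lemma~\ref{lem:absorb} over $N^\omega$ we need a chain that starts at $N^\omega$, but $N^{n+1}$ is chosen in response to $D_n$, which is the part of that chain built so far. We therefore build the chain over $N^n$ up to height $\lambda n$, and when the base grows to $N^{n+1}$ we enlarge every model of the chain in such a way that the old elements $u^\xi$ stay free.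

\begin{definition}\label{def:column}
A \emph{column of height $\theta<\kappa$} is a pair $\mathcal{R}=(\langle R^\xi:\xi\le\theta\rangle,\langle u^\xi:\xi<\theta\rangle)$, where $\langle R^\xi\rangle$ is increasing and continuous in $\mathbf{K}_\lambda$, $M_0\le R^0$, $u^\xi\in R^{\xi+1}$, and $s^\xi=\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1})$ is basic. Its \emph{base} is $R^0$ and its \emph{top} is $R^\theta$. For a column $\mathcal{Q}=(\langle Q^\xi\rangle,\langle v^\xi\rangle)$ of height at least $\theta$ we write $\mathcal{R}\trianglelefteq\mathcal{Q}$ if $R^\xi\le Q^\xi$ for all $\xi\le\theta$, and $v^\xi=u^\xi$ and $\mathrm{gtp}(u^\xi/Q^\xi;Q^{\xi+1})=s^\xi|Q^\xi$ for all $\xi<\theta$.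
\end{definition}

The relation $\trianglelefteq$ is transitive by Lemma~\ref{lem:calc}(b). The next lemma is one round of the nested-interval construction, with the top of the column as $D_n$.

\begin{lemma}[Omitting the top]\label{lem:omit}
Let $\mathcal{R}$ be a column of height $\theta$ and let $t\in\mathrm{gS}^2(R^0)$ be long. There are a column $\mathcal{Q}$ of height $\theta$ with $\mathcal{R}\trianglelefteq\mathcal{Q}$ and a long type $t'\in\mathrm{gS}^2(Q^0)$ extending $t$ such that no pair $d$ from $R^\theta$ satisfies $\mathrm{gtp}(d/Q^0;Q^\theta)=t'$.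
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lengthen} there are $P\ge R^0$ in $\mathbf{K}_\kappa$ and a monotone sequence of length $\kappa\cdot\kappa<\kappa^+$ of realizations of $t$ in $P$; say it is ascending.

\emph{Step 1: placing the column freely over $P$.} The model $P$ and the column are related only through $R^0$. We amalgamate them so that each $u^\xi$ is free over everything present at level $\xi$; then any small part of $P$ can later be added to the base. Build an increasing continuous chain $\langle\hat H^\xi:\xi\le\theta\rangle$ in $\mathbf{K}_\kappa$ and increasing continuous embeddings $g^\xi:R^\xi\to\hat H^\xi$, with $\hat H^0=P$ and $g^0=\mathrm{id}_{R^0}$. At a successor step put $B=g^\xi[R^\xi]$, extend $g^\xi$ to an isomorphism $\hat g:R^{\xi+1}\to B^+$ with $B\le B^+$, and apply Lemma~\ref{lem:large} to $B\le B^+$, the element $\hat g(u^\xi)$, whose type $g^\xi(s^\xi)$ over $B$ is basic, and $\hat H^\xi$. This gives $\hat H^{\xi+1}\ge\hat H^\xi$ and $g:B^+\to\hat H^{\xi+1}$ over $B$; put $g^{\xi+1}=g\circ\hat g\supseteq g^\xi$. Then $g^{\xi+1}(u^\xi)$ realizes $g^\xi(s^\xi)|A$ for all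 $A\in\mathbf{K}_\lambda$ with $B\le A\le\hat H^\xi$. At limits take unions.

By renaming, $(g^\theta)^{-1}$ extends to an isomorphism $\varphi$ from $\hat H^\theta$ onto some $H\ge R^\theta$. Put $H^\xi=\varphi[\hat H^\xi]$, so that $H^\theta=H$. Since $\varphi\circ g^\xi=\mathrm{id}_{R^\xi}$, we have $R^\xi\le H^\xi$ and
\begin{equation}\label{eq:lift}
\mathrm{gtp}(u^\xi/A;H^{\xi+1})=s^\xi|A\quad\text{for }\xi<\theta\text{ and }A\in\mathbf{K}_\lambda\text{ with }R^\xi\le A\le H^\xi .
\end{equation}
Also $\varphi$ fixes $R^0\supseteq M_0$, so it carries our sequence to an ascending sequence $(c_j)_{j<\kappa\cdot\kappa}$ of realizations of $t$ in $H^0$. All types below are computed in $H$.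

\emph{Step 2: an interval that the top does not see.} By Corollary~\ref{cor:stable} there are $\alpha<\beta<\kappa$ such that $x=c_{\kappa\alpha}$ and $x'=c_{\kappa\beta}$ satisfy
\begin{equation}\label{eq:same}
\mathrm{gtp}(x/R^\theta)=\mathrm{gtp}(x'/R^\theta).
\end{equation}

\emph{Step 3: the new base and the new type.} Choose $Q^0\in\mathbf{K}_\lambda$ with $R^0\cup x\cup x'\subseteq Q^0\le H^0$; then $R^0\le Q^0$ by coherence. Some $t'\in\mathrm{gS}^2(Q^0)$ is realized by $c_{\kappa\alpha+i}$ for $\kappa$ many $i\in(0,\kappa)$. It is long and extends $t$. Since $\kappa\alpha<\kappa\alpha+i<\kappa\beta$ and $x,x'\in Q^0$, property (O1) shows that every realization $c$ of $t'$ satisfies $x\prec c$ and $c\prec x'$. This is why the sequence has length $\kappa\cdot\kappa$: between any two of the $\kappa$ many terms $c_{\kappa\alpha}$ there remain $\kappa$ many terms.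

\emph{Step 4: the new column.} Choose $Q^\xi\le H^\xi$ in $\mathbf{K}_\lambda$ for $0<\xi\le\theta$, with $Q^{\xi+1}\supseteq Q^\xi\cup R^{\xi+1}$ and unions at limits; smoothness keeps $Q^\xi\le H^\xi$ at limits. By coherence $\langle Q^\xi\rangle$ is increasing and $R^\xi\le Q^\xi$. As $u^\xi\in R^{\xi+1}\subseteq Q^{\xi+1}\le H^{\xi+1}$, equation \eqref{eq:lift} with $A=Q^\xi$ gives $\mathrm{gtp}(u^\xi/Q^\xi;Q^{\xi+1})=s^\xi|Q^\xi$. So $\mathcal{Q}=(\langle Q^\xi\rangle,\langle u^\xi\rangle)$ is a column and $\mathcal{R}\trianglelefteq\mathcal{Q}$.

\emph{Step 5: omission.} Suppose that a pair $d$ from $R^\theta$ has $\mathrm{gtp}(d/Q^0;Q^\theta)=t'$. Since $Q^\theta\le H$, Step 3 gives $x\prec d$ and $d\prec x'$. By \eqref{eq:same} and (O1) with $A=R^\theta\ni d$, the relation $x\prec d$ yields $x'\prec d$. Together with $d\prec x'$ this contradicts (O2).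
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=0.9]
\foreach \n in {0,1,2,3} {
  \draw[dashed,gray] (\n,\n) -- (4.6,\n);
  \draw[thick] (\n,0) -- (\n,\n);
  \fill (\n,0) ellipse (1.1pt and 2pt) node[below] {$N^{\n}$};
  \fill (\n,\n) ellipse (1.1pt and 2pt) node[above left] {$D_{\n}$};
}
\node at (3.8,1.5) {$\cdots$};
\draw[thick] (4.6,0) -- (4.6,3.6);
\draw[thick,dotted] (4.6,3.6) -- (4.6,4.3);
\node[below] at (4.6,0) {$N^{\omega}$};
\node[above] at (4.6,4.3) {$R^{\delta}=\bigcup_n D_n$};
\node[right] at (4.6,1) {$R^{\lambda}$};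
\node[right] at (4.6,2) {$R^{\lambda 2}$};
\node[right] at (4.6,3) {$R^{\lambda 3}$};
\end{tikzpicture}
\caption{The columns in the proof of Theorem~\ref{thm:main}. The $n$-th column has base $N^n$, height $\lambda n$ and top $D_n$. Each model is a $\le$-submodel of those above it and of those to its right at the same height. The last column consists of the unions along the rows; its top is also the union of the diagonal chain $D_0\le D_1\le\cdots$.}
\label{fig:columns}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Recall that we assume that Symmetry fails. Let $\theta_n=\lambda n$ and $\delta=\lambda\omega$.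

\emph{The construction.} By induction on $n<\omega$ we construct columns $\mathcal{R}_n$ of height $\theta_n$, with models $R_n^\xi$, elements $u^\xi$, types $s_n^\xi$, base $N^n=R_n^0$ and top $D_n=R_n^{\theta_n}$ (Figure~\ref{fig:columns}), and long types $t_n\in\mathrm{gS}^2(N^n)$, such that
\begin{itemize}
\item[(i)] $\mathcal{R}_n\trianglelefteq\mathcal{R}_{n+1}$ and $t_{n+1}$ extends $t_n$;
\item[(ii)] no pair $d$ from $D_n$ satisfies $\mathrm{gtp}(d/N^{n+1};R_{n+1}^{\theta_n})=t_{n+1}$;
\item[(iii)] for all $m\le n$ and $r\in\mathrm{gS}^{\mathrm{bs}}(D_m)$ there are $\lambda$ many $\xi\in[\theta_n,\theta_{n+1})$ with $s^\xi_{n+1}=r|R^\xi_{n+1}$.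
\end{itemize}
Let $\mathcal{R}_0$ consist of the single model $M_0$, and let $t_0$ be a long type over $M_0$. Given $\mathcal{R}_n$ and $t_n$, apply Lemma~\ref{lem:omit} to obtain $\mathcal{Q}$ and $t'$, and put $t_{n+1}=t'$ and $R_{n+1}^\xi=Q^\xi$ for $\xi\le\theta_n$. This secures (i) and (ii). For $m\le n$ we have $D_m=R_m^{\theta_m}\le R_{n+1}^{\theta_m}\le R_{n+1}^{\theta_n}$. We continue the column through the block $[\theta_n,\theta_{n+1})$ as in the proof of Corollary~\ref{cor:stable}: assign the at most $\lambda$ many pairs $(m,r)$ in (iii) to the ordinals $\xi$ of the block, each $\lambda$ times; if $(m,r)$ is assigned to $\xi$, let $R_{n+1}^{\xi+1}\ge R_{n+1}^\xi$ contain an element $u^\xi$ realizing $r|R_{n+1}^\xi$; take unions at limits.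

\emph{The limit column.} For $\xi<\delta$ let $R^\xi=\bigcup\{R_n^\xi:\xi\le\theta_n\}$, the union of an increasing $\omega$-chain, and let $N^\omega=R^0=\bigcup_nN^n$. For $\xi\le\zeta<\delta$ and all $n$ with $\zeta\le\theta_n$ we have $R_n^\xi\le R_n^\zeta\le R^\zeta$, so $R^\xi\le R^\zeta$ by smoothness. For limit $\zeta<\delta$, interchanging the unions over $n$ and over $\xi<\zeta$ gives $R^\zeta=\bigcup_{\xi<\zeta}R^\xi$. Put $R^\delta=\bigcup_{\xi<\delta}R^\xi$. Then $\langle R^\xi:\xi\le\delta\rangle$ is increasing and continuous in $\mathbf{K}_\lambda$. Moreover $D_n\le R_{n+1}^{\theta_n}\le D_{n+1}$, $D_n\le R^{\theta_n}$, and $R_n^\xi\le D_n$ for $\xi\le\theta_n$, so $\langle D_n:n<\omega\rangle$ is increasing with union $R^\delta$.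

Let $\xi<\theta_n$. For $n'\ge n$ we have $R_{n'}^{\xi+1}\le R^{\xi+1}$ and $\mathcal{R}_n\trianglelefteq\mathcal{R}_{n'}$, so $\mathrm{gtp}(u^\xi/R_{n'}^\xi;R^{\xi+1})=s_n^\xi|R_{n'}^\xi$. Lemma~\ref{lem:calc}(d), applied to the chain $\langle R^\xi_{n'}:n'\ge n\rangle$ and its union, gives
\begin{equation}\label{eq:limit}
\mathrm{gtp}(u^\xi/R^\xi;R^{\xi+1})=s_n^\xi|R^\xi .
\end{equation}

We check the hypothesis of Lemma~\ref{lem:absorb} for $\langle R^\xi:\xi\le\delta\rangle$, the $u^\xi$ and $\langle D_k:k<\omega\rangle$. Given $k<\omega$, $r\in\mathrm{gS}^{\mathrm{bs}}(D_k)$ and $\eta<\delta$, pick $n\ge k$ with $\theta_n\ge\eta$. For the $\lambda$ many $\xi$ given by (iii) we have $D_k\le R_{n+1}^\xi\le R^\xi$, and \eqref{eq:limit} with $n+1$ in place of $n$ shows that $u^\xi$ realizes $(r|R_{n+1}^\xi)|R^\xi=r|R^\xi$. Here the diagonal chain is indispensable to the bookkeeping: the model $R^{\theta_k}$ exists only after all $\omega$ steps, so its basic types could not have been listed in time. We conclude that $R^\delta=\bigcup_nD_n$ is universal over $N^\omega$.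

\emph{The contradiction.} By (i) and Lemma~\ref{lem:omega} there are $V\ge N^\omega$ in $\mathbf{K}_\lambda$ and a pair $c$ in $V$ realizing every $t_n$. Embed $V$ into $R^\delta$ over $N^\omega$, and let $d$ be the image of $c$. Then $d$ lies in $D_n$ for some $n$, and $\mathrm{gtp}(d/N^{n+1};R^\delta)=t_{n+1}$. The model $R_{n+1}^{\theta_n}$ contains $D_n$ and $N^{n+1}$ and satisfies $R_{n+1}^{\theta_n}\le R^{\theta_n}\le R^\delta$, so $\mathrm{gtp}(d/N^{n+1};R_{n+1}^{\theta_n})=t_{n+1}$ by (T1). This contradicts (ii). Hence Symmetry holds.
\end{proof}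

\begin{remark}[Where the hypotheses enter]\label{rem:hyp}
Extension and Uniqueness define $p|N$ and are used everywhere. Continuity enters through Lemma~\ref{lem:calc}(d), at the limit stages of Lemma~\ref{lem:large} and in \eqref{eq:limit}. Local character is used only in Lemma~\ref{lem:absorb}. Density is used there and, together with the absence of maximal models, to know that basic types exist over every model. Basic stability makes the bookkeeping possible in the three applications of Lemma~\ref{lem:absorb}. The absence of maximal models also provides extensions of size $\kappa$.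
\end{remark}

\section{Two-sided independent amalgamation}\label{sec:strong}

In the Symmetry axiom the model $M_1$ is produced by the axiom, and nothing is said about $a_1$ and $a_2$ being free over each other's models at the same time. Both defects can be removed.

\begin{corollary}\label{cor:strong}
Let the triple be as in Theorem~\ref{thm:main}, let $M_0\le M_1$ and $M_0\le M_2$ be in $\mathbf{K}_\lambda$, and let $a_\ell\in M_\ell$ with $\mathrm{gtp}(a_\ell/M_0;M_\ell)$ basic for $\ell=1,2$. There are $N\in\mathbf{K}_\lambda$ and embeddings $f_\ell:M_\ell\to N$ over $M_0$ with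
\[
f_1(a_1)\mathop{\smile}\limits_{M_0}^{N}f_2[M_2]\qquad\text{and}\qquad f_2(a_2)\mathop{\smile}\limits_{M_0}^{N}f_1[M_1].
\]
\end{corollary}

\begin{proof}
All models below are in $\mathbf{K}_\lambda$. Let $q=\mathrm{gtp}(a_2/M_0;M_2)$, and let $a_2'\in W\ge M_1$ realize $q|M_1$. Symmetry, applied to $a_2'\mathop{\smile}\limits_{M_0}^{W}M_1$ and $a_1\in M_1$, gives $W'\ge W$ and $M_0\le M'\le W'$ with $a_2'\in M'$ such that $s=\mathrm{gtp}(a_1/M';W')$ does not fork over $M_0$. It remains to replace $M'$ by a copy of $M_2$. Since $a_2'$ and $a_2$ realize $q$, there are $Q\ge M'$ and an embedding $g:M_2\to Q$ over $M_0$ with $g(a_2)=a_2'$. By Lemma~\ref{lem:calc}(c), $s|Q$ does not fork over $M_0$. Let $w\in Q'\ge Q$ realize $s|Q$. As $w$ and $a_1$ realize $s$, there are $N\ge Q'$ and an embedding $k:W'\to N$ over $M'$ with $k(a_1)=w$. Put $f_1=k\upharpoonright M_1$ and $f_2=g$. Then $w\mathop{\smile}\limits_{M_0}^{N}Q$ and $M_0\le f_2[M_2]\le Q$ give the first relation by Monotonicity. For the second, apply $k$ to $a_2'\mathop{\smile}\limits_{M_0}^{W'}M_1$: since $k$ fixes $M_0$ and $a_2'=f_2(a_2)$, Invariance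 and Monotonicity give $f_2(a_2)\mathop{\smile}\limits_{M_0}^{N}f_1[M_1]$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV}
Will Boney and Sebastien Vasey, \emph{Good Frames in the Hart-Shelah Example}, arXiv:1607.03885 (2016).

\end{thebibliography}
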